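\title{Automatic continuity for real reductive dual pairs}

\begin{abstract}
The theta correspondence for a reductive dual pair $(G,G')$ in a real symplectic group can be defined by continuous intertwining maps on the smooth oscillator representation, or by algebraic intertwining maps on its Fock model. We prove that the two definitions give the same correspondence for every reductive dual pair. The main step is a continuity theorem: on each isotypic part of the Fock model for the maximal compact subgroup $\widetilde K'$ of $\widetilde G'$, every algebraic $\widetilde G$-intertwiner into a Casselman--Wallach representation is continuous. The proof encodes the intertwiner in a generating function on the bounded domain attached to the centralizer of $K'$, and controls this function by a holomorphic continuation of the Iwasawa decomposition of $G$ over the whole domain.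
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two versions of the correspondence}

Let $W$ be a finite-dimensional real vector space with a symplectic form $\langle\cdot,\cdot\rangle$, let $\mathrm{Sp}(W)$ be its symplectic group and $\widetilde{\mathrm{Sp}}(W)\to\mathrm{Sp}(W)$ the metaplectic double cover. For a subgroup $S\subset\mathrm{Sp}(W)$ we write $\widetilde S$ for its inverse image. The Heisenberg group $\mathrm H(W)$ is $W\times\mathbb R$ with the product $(w,t)(w',t')=(w+w',t+t'+\frac12\langle w,w'\rangle)$; the group $\mathrm{Sp}(W)$ acts on it by automorphisms. A \emph{reductive dual pair} is a pair $(G,G')$ of subgroups of $\mathrm{Sp}(W)$, each the centralizer of the other, both acting completely reducibly on $W$. It is \emph{irreducible} if $W$ is not an orthogonal sum of two nonzero symplectic subspaces stable under $G$ and $G'$. The groups $\widetilde G$ and $\widetilde G'$ commute in $\widetilde{\mathrm{Sp}}(W)$.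

Fix a nontrivial unitary character of the center of $\mathrm H(W)$. A \emph{smooth oscillator representation} is a smooth Fr\'echet representation $\omega$ of moderate growth of $(\widetilde G\times\widetilde G')\ltimes\mathrm H(W)$ whose restriction to $\mathrm H(W)$ is irreducible with the given central character, that is, is the Schwartz space. This restriction extends uniquely to a representation of $\widetilde{\mathrm{Sp}}(W)\ltimes\mathrm H(W)$.

It is known that, up to conjugation by $G\times G'$, there is a unique Cartan involution $\theta$ of $\mathrm{Sp}(W)$ with $\theta(G)=G$ and $\theta(G')=G'$; we call such a $\theta$ \emph{admissible} and fix one. Then $C=\mathrm{Sp}(W)^\theta$, $K=G^\theta$ and $K'=(G')^\theta$ are maximal compact subgroups of $\mathrm{Sp}(W)$, $G$ and $G'$. Let $\mathfrak g,\mathfrak g'$ be the complexified Lie algebras of $G,G'$. A \emph{Casselman--Wallach representation} (CW representation) of $\widetilde G$ is a smooth Fr\'echet representation $V$ of moderate growth whose $(\mathfrak g,\widetilde K)$-module $V^{\mathrm{alg}}$ of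 $\widetilde K$-finite vectors has finite length; the same definition applies to every real reductive group. We write $\mathrm{Irr}(\widetilde G)$ and $\mathrm{Irr}(\widetilde G')$ for the sets of isomorphism classes of irreducible CW representations, and $\mathrm{Irr}(\widetilde K')$ for the set of classes of irreducible representations of $\widetilde K'$.

The smooth version of the correspondence asks which irreducible representations are quotients of $\omega$:
\begin{align*}
\Omega&=\{\pi\in\mathrm{Irr}(\widetilde G)\mid\mathrm{Hom}_{\widetilde G}(\omega,\pi)\ne0\},\qquad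
\Omega'=\{\pi'\in\mathrm{Irr}(\widetilde G')\mid\mathrm{Hom}_{\widetilde G'}(\omega,\pi')\ne0\},\\
\mathcal R&=\{(\pi,\pi')\in\mathrm{Irr}(\widetilde G)\times\mathrm{Irr}(\widetilde G')\mid\mathrm{Hom}_{\widetilde G\times\widetilde G'}(\omega,\pi\widehat\otimes\pi')\ne0\}.
\end{align*}
Here the Hom spaces consist of continuous equivariant linear maps and $\widehat\otimes$ is the completed projective tensor product. The algebraic version replaces $\omega$ by its space $\omega^{\mathrm{alg}}$ of $\widetilde C$-finite vectors and imposes no continuity. Put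
\[
\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)=\mathrm{Hom}_{\mathfrak g,\widetilde K}(\omega^{\mathrm{alg}},\pi^{\mathrm{alg}}),
\]
define $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G'}(\omega,\pi')$ with $(\mathfrak g',\widetilde K')$ and $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G\times\widetilde G'}(\omega,\pi\widehat\otimes\pi')$ with $(\mathfrak g\times\mathfrak g',\widetilde K\times\widetilde K')$, and let $\Omega^{\mathrm{alg}}$, $\Omega'^{\mathrm{alg}}$, $\mathcal R^{\mathrm{alg}}$ be given by the three formulas above with $\mathrm{Hom}^{\mathrm{alg}}$ in place of $\mathrm{Hom}$. The space $\omega^{\mathrm{alg}}$ is dense in $\omega$ and consists of $\widetilde K\times\widetilde K'$-finite vectors. So a nonzero continuous intertwiner restricts to a nonzero algebraic one, and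
\begin{equation}\label{eq:inclusions}
\Omega\subset\Omega^{\mathrm{alg}},\qquad\Omega'\subset\Omega'^{\mathrm{alg}},\qquad\mathcal R\subset\mathcal R^{\mathrm{alg}}.
\end{equation}
Howe's algebraic duality theorem says that $\mathcal R^{\mathrm{alg}}$ is the graph of a bijection $\Omega^{\mathrm{alg}}\leftrightarrow\Omega'^{\mathrm{alg}}$ and that $\dim\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G\times\widetilde G'}(\omega,\pi\widehat\otimes\pi')\le1$ for all $\pi,\pi'$. The conjecture that the inclusions \eqref{eq:inclusions} are all equalities is posed in \cite{SZ}. We prove it.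

\begin{theorem}\label{thm:main}
For every reductive dual pair $(G,G')$ in a real symplectic group and every smooth oscillator representation $\omega$,
\[
\Omega=\Omega^{\mathrm{alg}},\qquad\Omega'=\Omega'^{\mathrm{alg}},\qquad\mathcal R=\mathcal R^{\mathrm{alg}}.
\]
\end{theorem}

Together with Howe's theorem this shows that $\mathcal R$ is the graph of a bijection $\Omega\leftrightarrow\Omega'$.

\subsection{What can be expected}

For representations of finite length there is no difference between algebraic and continuous intertwiners: this is the Casselman--Wallach theorem, recalled in Section~\ref{sec:facts}. It suggests that the answer is yes, and it gives a proof when $G'$ is compact, because then each $\widetilde G'$-isotypic part of $\omega$ has finite length under $\widetilde G$ (Section~\ref{sec:isotypic}). In general $\omega$ is far from having finite length, even under $\widetilde G\times\widetilde G'$. For the pair $G=G'\cong\mathbb R^\times$ in $\mathrm{SL}_2(\mathbb R)$ the group $\widetilde K\times\widetilde K'$ is finite, so it acts on $\omega^{\mathrm{alg}}$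 with infinite multiplicities. Nothing formal then prevents the kernel of a nonzero algebraic intertwiner from being dense in $\omega$.

The strongest guess, that every element of $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$ is continuous, is false. Take $W=\mathbb R^2$, $G=\{\pm1\}$, $G'=\mathrm{SL}_2(\mathbb R)$. Then $\omega$ is the Schwartz space of $\mathbb R$, $\omega^{\mathrm{alg}}$ is spanned by the Hermite functions, and the finite group $\widetilde G$ acts on the even functions by a character $\pi$. An algebraic intertwiner $\omega^{\mathrm{alg}}\to\pi$ may take arbitrary values on the normalized even Hermite functions, while a tempered distribution takes values of polynomial growth. The freedom comes from choosing the values independently on infinitely many $\widetilde K'$-types. The right statement removes this freedom by fixing one type.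

For $\tau'\in\mathrm{Irr}(\widetilde K')$ let $\omega[\tau']$ be the $\tau'$-isotypic part of $\omega$ and $\omega^{\mathrm{alg}}[\tau']=\omega^{\mathrm{alg}}\cap\omega[\tau']$.

\begin{theorem}\label{thm:isotypic}
Let $(G,G')$ be an irreducible dual pair, $G$ either of its two members, and $V$ a CW representation of $\widetilde G$. For every $\tau'\in\mathrm{Irr}(\widetilde K')$, every $T\in\mathrm{Hom}_{\mathfrak g,\widetilde K}(\omega^{\mathrm{alg}}[\tau'],V^{\mathrm{alg}})$ extends to a continuous $\widetilde G$-map $\omega[\tau']\to V$.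
\end{theorem}

From this one obtains the following description of all the Hom spaces. Only part (i), for irreducible $V$ and $V'$, is needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:refined}
Let $(G,G')$ be an irreducible dual pair.
\begin{enumerate}
\item[(i)] For CW representations $V$ of $\widetilde G$ and $V'$ of $\widetilde G'$, restriction gives
\[
\mathrm{Hom}_{\widetilde G\times\widetilde G'}(\omega,V\widehat\otimes V')=\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G\times\widetilde G'}(\omega,V\widehat\otimes V').
\]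
\item[(ii)] For $\pi\in\Omega$ let $\mathcal N\subset\omega$ and $\mathcal N^{\mathrm{alg}}\subset\omega^{\mathrm{alg}}$ be the intersections of the kernels of all elements of $\mathrm{Hom}_{\widetilde G}(\omega,\pi)$ and of $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$, respectively. Write $\omega^{\mathrm{alg}}/\mathcal N^{\mathrm{alg}}\cong\pi^{\mathrm{alg}}\otimes\Theta^{\mathrm{alg}}$, where $\Theta^{\mathrm{alg}}$ is a $(\mathfrak g',\widetilde K')$-module of finite length (Howe). Then $\omega/\mathcal N\cong\pi\widehat\otimes\Theta$, with $\Theta$ the CW globalization of $\Theta^{\mathrm{alg}}$.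
\item[(iii)] In the notation of (ii), the restriction map $\mathrm{Hom}_{\widetilde G}(\omega,\pi)\to\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$ is bijective if and only if $\dim\Theta^{\mathrm{alg}}<\infty$.
\end{enumerate}
The same holds with $G$ and $G'$ exchanged.
\end{theorem}

\subsection{The method}

The space $\omega^{\mathrm{alg}}[\tau']$ has a larger symmetry group than $\widetilde G$, namely $\widetilde M$, where $M\supset G$ is the centralizer of $K'$ in $\mathrm{Sp}(W)$. We show that $\omega^{\mathrm{alg}}[\tau']=\tau'\otimes L$ with $L=\bigoplus_{n\ge0}L_n$ an irreducible lowest weight module of $\widetilde M$ (Section~\ref{sec:M}). Embedding $V$ in a representation induced from a minimal parabolic subgroup and evaluating at the identity turns $T$ into a linear map $\ell$ from $L$ to a finite-dimensional space, equivariant for the Iwasawa subalgebra $\mathfrak a+\mathfrak n$ of $\mathfrak g$. What has to be shown is that the norm of $\ell|_{L_n}$ grows at most polynomially in $n$. We collect the maps $\ell|_{L_n}$ in a generating function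 $\Phi$ on the unit ball $\mathcal D$ of the raising part $\mathfrak p_M^+$ of the Lie algebra of $M$. The proof then has two halves. First, $\mathfrak g$ is the fixed algebra of an involution of the complexified Lie algebra of $M$ (Section~\ref{sec:sigma}); this allows us to continue the Iwasawa decomposition of $G$ holomorphically over $\mathcal D$ (Section~\ref{sec:iwasawa}), and the continuation gives a formula for $\Phi$ with polynomial growth at the boundary (Section~\ref{sec:generating}). Second, on polynomials of degree $n$ the supremum norm on $\mathcal D$ controls the Hilbert norm up to a power of $n$ (Section~\ref{sec:norms}). Section~\ref{sec:example} shows both halves in the smallest case.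

\section{The pair $(\mathbb R^\times,\mathbb R^\times)$ in $\mathrm{SL}_2(\mathbb R)$}\label{sec:example}

Let $W=\mathbb R^2$ with $\langle(a,b),(a',b')\rangle=ab'-ba'$, and let $G=G'$ be the group of matrices $\mathrm{diag}(a,a^{-1})$. Let $j(a,b)=(b,-a)$ and $\theta=\mathrm{Ad}(j)$. Then $K=K'=\{\pm1\}$ and $M=\mathrm{SL}_2(\mathbb R)$. The vectors $w_\pm=(1,\pm i)/\sqrt2$ satisfy $jw_\pm=\pm iw_\pm$. In the basis $(w_+,w_-)$ put
\[
X^+=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad X^-=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad J=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.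
\]
Then $j=iJ$. The generator $X_0$ of the Lie algebra of $G$, which is $\mathrm{diag}(1,-1)$ in the standard basis, exchanges $w_+$ and $w_-$; so $X_0=X^++X^-$.

Let $\omega$ be restricted from $\widetilde{\mathrm{Sp}}(W)$. In the Fock model $\omega^{\mathrm{alg}}=\mathbb C[x]$, the monomials are orthogonal with $\|x^m\|^2=m!$, and, for one of the two signs of the central character,
\[
X^+=\tfrac12x^2,\qquad X^-=-\tfrac12\tfrac{d^2}{dx^2},\qquad J=\mathsf N+\tfrac12,\qquad\mathsf N=x\tfrac d{dx}.
\]
(For the other sign exchange $w_+$ and $w_-$.) The norms $\|(1+\mathsf N)^bw\|$ are continuous on $\omega$. The element $\exp(\pi j)$ lies over $-1$ and acts on $x^m$ by $i(-1)^m$, so the $\widetilde K'$-isotypic parts are $L=x^\epsilon\,\mathbb C[x^2]$, $\epsilon\in\{0,1\}$, with $L_n=\mathbb Cx^{2n+\epsilon}$. The group $\widetilde G$ is abelian. For a character of $\widetilde G$ with $X_0\mapsto\sigma\in\mathbb C$, an algebraic intertwiner on $L$ is a functional $\ell$ with $\ell(X_0w)=\sigma\ell(w)$, that is,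
\begin{equation}\label{eq:recurrence}
\ell(x^{m+2})=2\sigma\,\ell(x^m)+m(m-1)\,\ell(x^{m-2}).
\end{equation}
We want a bound $|\ell(x^{2n+\epsilon})|\le c(1+n)^b\|x^{2n+\epsilon}\|$. Consider the formal power series
\[
\Phi(z)=\ell\big(\exp(zX^+)x^\epsilon\big)=\sum_{n\ge0}\varphi_nz^n,\qquad\varphi_n=\frac{\ell(x^{2n+\epsilon})}{2^n\,n!}.
\]

\emph{First half: a formula for $\Phi$.} We have $\exp(tX_0)=\left(\begin{smallmatrix}\cosh t&\sinh t\\ \sinh t&\cosh t\end{smallmatrix}\right)$. Setting $z=\tanh t$ and multiplying matrices gives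
\begin{equation}\label{eq:example-decomp}
\exp(t(z)X_0)=\exp(zX^+)\,k(z)\exp(zX^-),\qquad t(z)=\tfrac12\log\tfrac{1+z}{1-z},\quad k(z)=\exp\big(\tfrac12\log(1-z^2)J\big).
\end{equation}
This holds for real $z\in(-1,1)$, and both sides are holomorphic in the unit disc, because $\frac{1+z}{1-z}$ has positive real part there. Apply \eqref{eq:example-decomp}, as an identity of formal series, to $k(z)^{-1}x^\epsilon=(1-z^2)^{-(2\epsilon+1)/4}x^\epsilon$. Since $X^-$ kills $x^\epsilon$, the right side gives $\exp(zX^+)x^\epsilon$. On the left side $\ell\circ\exp(tX_0)=e^{\sigma t}\ell$. Hence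
\[
\Phi(z)=\Big(\frac{1+z}{1-z}\Big)^{\sigma/2}(1-z^2)^{-(2\epsilon+1)/4}\,\ell(x^\epsilon).
\]
As a check, \eqref{eq:recurrence} is the equation $(1-z^2)\Phi'=(\sigma+(\epsilon+\frac12)z)\Phi$ written in coefficients, and the right side above solves it. Since $1-|z|\le|1\pm z|\le2$ and $|\arg(1\pm z)|<\pi/2$, we get $|\Phi(z)|\le c(1-|z|)^{-b}$. Cauchy's formula on the circle of radius $1-\frac1{n+2}$ gives $|\varphi_n|\le3c(n+2)^b$.

\emph{Second half: from coefficients to Hilbert norms.} The number $\binom{2n}n$ is the largest of $2n+1$ numbers with sum $4^n$. Therefore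
\[
\frac{|\ell(x^{2n+\epsilon})|}{\|x^{2n+\epsilon}\|}\le|\varphi_n|\frac{2^nn!}{\sqrt{(2n)!}}=|\varphi_n|\Big(4^n\Big/\binom{2n}n\Big)^{1/2}\le\sqrt{2n+1}\,|\varphi_n|.
\]
So the norm of $\ell|_{L_n}$ grows polynomially, and the Cauchy--Schwarz inequality gives $|\ell(w)|\le c'\|(1+\mathsf N)^{b'}w\|$. Thus $\ell$ is continuous.

In the general case the unit disc becomes the ball $\mathcal D$, the interval $(-1,1)$ becomes a neighborhood of $0$ in a real form of $\mathfrak p_M^+$, the function $\frac{1+z}{1-z}$ becomes an operator with positive real part, and the binomial estimate is replaced by an application of the Casselman--Wallach theorem to $\widetilde M$.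

\section{Standard facts and reductions}\label{sec:facts}

\subsection{Representations of real reductive groups}

All real reductive groups below are finite covers of open subgroups of the real points of reductive algebraic groups. Let $S$ be such a group, $K_S$ a maximal compact subgroup, $S_0$ the identity component and $\mathfrak s$ the complexified Lie algebra; then $S=K_SS_0$. Enveloping algebras are denoted by $\mathcal U(\cdot)$. Fix an embedding of the algebraic group in a general linear group and let $\|g\|$ be the larger of the operator norms of the images of $g$ and $g^{-1}$. A smooth representation of $S$ on a Fr\'echet space $V$ has \emph{moderate growth} if for each continuous seminorm $p$ there are a continuous seminorm $p'$ and $b\ge0$ with $p(gv)\le\|g\|^bp'(v)$ for all $g,v$. An $(\mathfrak s,K_S)$-module of finite length contains each $K_S$-type with finite multiplicity.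

\medskip\noindent\textbf{(CW)} (Casselman--Wallach; see \cite[Ch.~11]{Wallach}.) If $V_1,V_2$ are CW representations of $S$, every $(\mathfrak s,K_S)$-map $V_1^{\mathrm{alg}}\to V_2^{\mathrm{alg}}$ extends uniquely to a continuous intertwiner $V_1\to V_2$, and its image is closed. In particular an isomorphism extends to a topological isomorphism, and the CW representation with a given module of finite vectors, its \emph{CW globalization}, is unique up to isomorphism. The smooth vectors $\mathcal X^\infty$ of a Banach representation $\mathcal X$, with the seminorms $v\mapsto\|Xv\|$, $X\in\mathcal U(\mathfrak s)$, have moderate growth. Closed invariant subspaces inherit smoothness and moderate growth, and so do the quotients by them (use the quotient seminorms). For CW representations $V_1,V_2$ of two groups, $V_1\widehat\otimes V_2$ is a CW representation of the product with finite vectors $V_1^{\mathrm{alg}}\otimes V_2^{\mathrm{alg}}$, and the irreducible CW representations of a product are the completed tensor products of irreducible ones.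

\medskip\noindent\textbf{(Emb)} (Casselman.) Let $G=KAN$ be an Iwasawa decomposition, $\mathfrak a=\mathrm{Lie}(A)$, let $\mathfrak n$ be the complexified Lie algebra of $N$, $Z=Z_K(\mathfrak a)$, and $\widetilde P=\widetilde ZAN$, where $A$ and $N$ are lifted canonically to $\widetilde G$. For a finite-dimensional representation $F$ of $\widetilde P$ let
\[
I(F)=\{f\in C^\infty(\widetilde G,F)\mid f(xp)=p^{-1}f(x)\ \text{ for }p\in\widetilde P\},\qquad(gf)(x)=f(g^{-1}x).
\]
This is a CW representation. As $\widetilde G=\widetilde K\widetilde P$, restriction identifies it with a closed subspace of $C^\infty(\widetilde K,F)$, and its topology is given by the seminorms $\sup_{\widetilde K}|Xf|$, $X\in\mathcal U(\mathfrak k)$, where $\mathfrak k$ is the complexified Lie algebra of $K$. \emph{For every CW representation $V$ of $\widetilde G$, the module $V^{\mathrm{alg}}$ embeds into $I(F)^{\mathrm{alg}}$ for some $F$ with $\mathfrak n^kF=0$ for large $k$.} Indeed, $V^{\mathrm{alg}}$ is finitely generated over $\mathcal U(\mathfrak n)$, so $F_k=V^{\mathrm{alg}}/\mathfrak n^kV^{\mathrm{alg}}$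 is finite-dimensional. Frobenius reciprocity gives maps $V^{\mathrm{alg}}\to I(F_k)^{\mathrm{alg}}$. Their kernels lie in $\mathfrak n^kV^{\mathrm{alg}}$ and decrease, so by finite length they stabilize at a submodule $V_0\subset\bigcap_k\mathfrak n^kV^{\mathrm{alg}}$. By the Artin--Rees property for the nilpotent Lie algebra $\mathfrak n$ there is $k$ with $V_0\cap\mathfrak n^kV^{\mathrm{alg}}\subset\mathfrak nV_0$; hence $V_0=\mathfrak nV_0$. By Casselman's theorem $V_0/\mathfrak nV_0\ne0$ if $V_0\ne0$. So $V_0=0$.

\medskip
Three elementary facts will be used several times.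

\begin{lemma}\label{lem:elementary}
Let $V$ be a continuous representation of $S$ on a Fr\'echet space and $Q\subset V$ a $K_S$-stable subspace.
\begin{enumerate}
\item[(a)] If $Q$ is dense, consists of $K_S$-finite vectors and has finite $K_S$-multiplicities, then $Q$ is the space of all $K_S$-finite vectors of $V$.
\item[(b)] If $Q$ is an $\mathfrak s$-stable space of smooth vectors and $g\mapsto\lambda(gv)$ is real analytic for all $v\in Q$ and all continuous functionals $\lambda$, then the closure of $Q$ is $S$-stable.
\item[(c)] A continuous linear map between smooth representations that commutes with $\mathfrak s$ and $K_S$ commutes with $S$.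
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The projection onto an isotypic part $V[\sigma]$ is continuous and maps $Q$ onto $Q[\sigma]$. So $Q[\sigma]$ is dense in $V[\sigma]$, and it is closed because it is finite-dimensional.

(b) Let $\lambda$ annihilate $Q$ and $v\in Q$. The derivatives of $g\mapsto\lambda(gv)$ at $1$ are the numbers $\lambda(X_1\cdots X_kv)=0$, so this function vanishes on $S_0$. By the Hahn--Banach theorem $S_0Q\subset\overline Q$, and $S=K_SS_0$.

(c) For $X\in\mathrm{Lie}(S)$ the derivative of $t\mapsto\exp(-tX)T\exp(tX)v$ is zero. So $T$ commutes with $S_0$.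
\end{proof}

\subsection{Invariants in the Weyl algebra}

The Weyl algebra $\mathcal W$ is the quotient of the enveloping algebra of the complexified Lie algebra of $\mathrm H(W)$ in which the center acts by the given character. It is generated by $W_{\mathbb C}$ and filtered by degree, with associated graded algebra $S(W_{\mathbb C})$. The symmetrized quadratic elements form a copy of $\mathfrak{sp}(W_{\mathbb C})\cong S^2(W_{\mathbb C})$. In the oscillator representation $\mathfrak{sp}(W_{\mathbb C})$ acts through these elements, and conjugation by $\tilde g\in\widetilde{\mathrm{Sp}}(W)$ induces the natural action of $g$ on $\mathcal W$.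

Call $K'$ \emph{classical} if it is a product of compact groups $\mathrm O(m),\mathrm U(m),\mathrm{Sp}(m)$ acting on $W_{\mathbb C}$ by sums of standard representations and their duals, different factors on different summands.

\medskip\noindent\textbf{(FFT)} (Weyl.) If $K'$ is classical, $S(W_{\mathbb C})^{K'}$ is generated by elements of degree $2$. Consequently $\mathcal W^{K'}$ is generated by the constants and the image of $\mathfrak{sp}(W_{\mathbb C})^{K'}$: the leading term of an invariant element is a polynomial in invariant quadratic elements; subtract a corresponding noncommutative polynomial in $\mathcal W$ and use induction on the degree.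

\subsection{Reductions}\label{subsec:reductions}

\emph{Twist.} Let $\omega_0$ be the restriction to $\widetilde G\times\widetilde G'$ of the extension of $\omega|_{\mathrm H(W)}$ to $\widetilde{\mathrm{Sp}}(W)\ltimes\mathrm H(W)$. The operators $\omega(x)\omega_0(x)^{-1}$ commute with $\mathrm H(W)$, so by Schur's lemma $\omega=\omega_0\otimes(\chi\boxtimes\chi')$ with continuous characters $\chi,\chi'$ of $\widetilde G,\widetilde G'$. Replacing $V,V',\tau'$ by $V\otimes\chi^{-1},V'\otimes\chi'^{-1},\tau'\otimes\chi'^{-1}$ turns each continuous or algebraic Hom space for $\omega$ into the corresponding space for $\omega_0$. So we assume $\omega=\omega_0$. Then $\omega$ is the space of smooth vectors of the unitary oscillator representation of $\widetilde{\mathrm{Sp}}(W)$ on a Hilbert space $\mathcal H$ with norm $\|\cdot\|$.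

\emph{Change of $\theta$.} Any other admissible involution is $\theta_1=\mathrm{Ad}(x)\theta\mathrm{Ad}(x)^{-1}$ with $x=gg'$, $g\in G$, $g'\in G'$. Choose lifts $\tilde g,\tilde g'$ and put $\tilde x=\tilde g\tilde g'$. The finite vectors for $\theta_1$ are $\omega(\tilde x)\omega^{\mathrm{alg}}$, $\tilde gV^{\mathrm{alg}}$ and $\tilde g'V'^{\mathrm{alg}}$. Since $\mathrm{Ad}(x^{-1})$ is $\mathrm{Ad}(g^{-1})$ on $\mathfrak g$ and $\mathrm{Ad}(g'^{-1})$ on $\mathfrak g'$, the maps $T\mapsto\tilde g\,T\,\omega(\tilde x)^{-1}$, $T\mapsto\tilde g'\,T\,\omega(\tilde x)^{-1}$ and $T\mapsto(\tilde g\otimes\tilde g')\,T\,\omega(\tilde x)^{-1}$ identify the three kinds of algebraic Hom spaces for $\theta$ with those for $\theta_1$. They carry $\widetilde K'$-types to conjugate types and preserve the property of extending continuously. So all three theorems may be proved for one admissible $\theta$ of our choice. Recall that the Cartan involutions of $\mathrm{Sp}(W)$ are the maps $\mathrm{Ad}(j)$ with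
\begin{equation}\label{eq:j}
j\in\mathrm{Sp}(W),\qquad j^2=-1,\qquad\langle jx,x\rangle>0\quad(x\ne0).
\end{equation}

\emph{Products.} Suppose $W=W_1\oplus W_2$ is an orthogonal sum stable under $G$ and $G'$. If $(g_1,g_2)\in G$, then $(g_1,1)$ commutes with $G'$ and so lies in $G$. Hence $G=G_1\times G_2$, and likewise $G'=G_1'\times G_2'$, with dual pairs $(G_l,G_l')$ in $\mathrm{Sp}(W_l)$. By induction $W=\bigoplus W_l$, $G=\prod G_l$, $G'=\prod G'_l$ with irreducible pairs. Take $\theta=\mathrm{Ad}(\oplus j_l)$ with $\mathrm{Ad}(j_l)$ admissible, and pull everything back along the surjection $\prod(\widetilde G_l\times\widetilde G'_l)\to\widetilde G\times\widetilde G'$. Then $\omega=\widehat\bigotimes\,\omega_l$, $\omega^{\mathrm{alg}}=\bigotimes\omega_l^{\mathrm{alg}}$, and an irreducible $\pi$ is $\widehat\bigotimes\,\pi_l$ with $\pi^{\mathrm{alg}}=\bigotimes\pi_l^{\mathrm{alg}}$. Let $0\ne T\in\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$ and choose a pure tensor with $T(\otimes w_l)\ne0$. Fix $l_0$, keep the vectors $w_l$ for $l\ne l_0$, and choose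 functionals on $\pi_l^{\mathrm{alg}}$, $l\ne l_0$, whose contraction with $T(\otimes w_l)$ is nonzero. This gives a nonzero element of $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G_{l_0}}(\omega_{l_0},\pi_{l_0})$. Conversely, nonzero continuous maps $\omega_l\to\pi_l$ have a nonzero continuous tensor product. So if $\Omega_l=\Omega_l^{\mathrm{alg}}$ for all $l$, then $\Omega=\Omega^{\mathrm{alg}}$. The same argument, with $\widetilde G_l'$ or $\widetilde G_l\times\widetilde G_l'$ in place of $\widetilde G_l$, applies to $\Omega'$ and $\mathcal R$. Thus it suffices to prove Theorem~\ref{thm:main} for irreducible pairs.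

\section{The centralizer of $K'$}\label{sec:M}

\subsection{Hermitian structures and the Fock model}

Let $\theta=\mathrm{Ad}(j)$ be admissible, with $j$ as in \eqref{eq:j}, and let $d=\dim W$. Write $W_{\mathbb C}=W^+\oplus W^-$ with $j=\pm i$ on $W^\pm$. These subspaces are Lagrangian and complex conjugate. Put
\[
(x,y)=\langle jx,\bar y\rangle,\qquad J=-ij,\qquad h(x,y)=(Jx,y)=i\langle x,\bar y\rangle .
\]
Then $(\cdot,\cdot)$ is a Hermitian inner product, $J=\pm1$ on $W^\pm$, and $W^+\perp W^-$. The Hermitian form $h$ is invariant under $\mathrm{Sp}(W)$, and $h(x_++x_-,x_++x_-)=\|x_+\|^2-\|x_-\|^2$ for $x_\pm\in W^\pm$. For $g\in\mathrm{Sp}(W)$ we have $\theta(g)=JgJ$, and $(gx,y)=\langle\theta(g)jx,\bar y\rangle=(x,\theta(g)^{-1}y)$ shows $g^*=\theta(g)^{-1}$. Norms of operators on $W_{\mathbb C}$ are always operator norms for $(\cdot,\cdot)$.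

We have $\mathfrak{sp}(W_{\mathbb C})=\mathfrak s^+\oplus\mathfrak c\oplus\mathfrak s^-$, where $\mathfrak s^\pm$ kills $W^\pm$ and maps $W^\mp$ to $W^\pm$, and $\mathfrak c$, the complexified Lie algebra of $C$, is block diagonal. Note $j\in\mathrm{Lie}(C)$. In the Fock model $\omega^{\mathrm{alg}}$ is a polynomial algebra in $d/2$ variables; it is an irreducible $\mathcal W$-module with only scalar endomorphisms. The homogeneous pieces are mutually orthogonal and $\widetilde C$-stable. One of $\mathfrak s^\pm$ raises the degree by $2$ and the other lowers it by $2$. Replacing $(\langle\cdot,\cdot\rangle,j)$ by $(-\langle\cdot,\cdot\rangle,-j)$ changes neither the groups, nor $\theta$, nor $(\cdot,\cdot)$, nor the representation of $\widetilde{\mathrm{Sp}}(W)$, and it interchanges $W^\pm$. So we may assume that $\mathfrak s^+$ raises. Then $j$ acts as $i(\mathsf N+d/4)$, where $\mathsf N$ is the degree operator. The norms $\|(1+\mathsf N)^bw\|$, $b\ge0$, are continuous on $\omega$ and $\widetilde C$-invariant.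

\subsection{The group $M$}

Let $M=Z_{\mathrm{Sp}(W)}(K')\supset G$ and $\mathbf M=Z_{\mathrm{Sp}(W_{\mathbb C})}(K')$; the Lie algebra of $\mathbf M$ is $\mathfrak m=\mathfrak{sp}(W_{\mathbb C})^{K'}\supset\mathfrak g$. Since $K'$ commutes with $j$, we have $j\in\mathrm{Lie}(M)$ and
\[
\mathfrak m=\mathfrak p_M^+\oplus\mathfrak k_M\oplus\mathfrak p_M^-,\qquad\mathfrak p_M^\pm=\mathfrak m\cap\mathfrak s^\pm,\qquad\mathfrak k_M=\mathfrak m\cap\mathfrak c .
\]
The subalgebras $\mathfrak p_M^\pm$ are abelian and complex conjugate, and $\exp z=1+z$ for $z\in\mathfrak p_M^\pm$. Put $\mathcal D=\{z\in\mathfrak p_M^+:\|z\|<1\}$.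

The group $M$ is algebraic and stable under $g\mapsto g^*$. Hence $K_M\times\mathfrak p_{M,\mathbb R}\to M$, $(u,X)\mapsto u\exp X$, is a homeomorphism, where $K_M=M\cap C$ and $\mathfrak p_{M,\mathbb R}$ is the self-adjoint part of $\mathrm{Lie}(M)$; the same then holds for $\widetilde K_M\times\mathfrak p_{M,\mathbb R}\to\widetilde M$. The group $K_M$ is the centralizer of $K'$ in $C\cong\mathrm U(W^-)$, which is the product of the unitary groups of the multiplicity spaces. So $K_M$ and $M$ are connected. For fixed $\tilde k\in\widetilde K'$ the commutator $[\tilde m,\tilde k]$ is a continuous $\{\pm1\}$-valued function of $m\in M$, hence trivial: $\widetilde M$ commutes with $\widetilde K'$. Let $K_{M,\mathbb C}$ be the group of block diagonal elements of $\mathbf M$. Restriction to $W^-$ identifies it with $Z_{\mathrm{GL}(W^-)}(K')$, the complexification of $K_M$. The complexification $\widetilde K_{M,\mathbb C}$ of the compact group $\widetilde K_M$ is a double cover of $K_{M,\mathbb C}$, it has the polar decomposition $\widetilde K_{M,\mathbb C}=\widetilde K_M\exp(i\,\mathrm{Lie}K_M)$,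 and finite-dimensional representations of $\widetilde K_M$ extend to it holomorphically.

\begin{lemma}\label{lem:HC}
Let $x\in\mathbf M$ and suppose that $xW^-$ is the graph $\{\zeta v+v:v\in W^-\}$ of a map $\zeta:W^-\to W^+$. Then $\zeta$, extended by $0$ on $W^+$, lies in $\mathfrak p_M^+$, and $x=\exp(\zeta)\,k\exp(y)$ with unique $k\in K_{M,\mathbb C}$ and $y\in\mathfrak p_M^-$.
\end{lemma}

\begin{proof}
The subspace $xW^-$ is Lagrangian, which says $\langle\zeta v,v'\rangle+\langle v,\zeta v'\rangle=0$, so $\zeta\in\mathfrak s^+$. It is $K'$-stable, so $\zeta$ commutes with $K'$. The element $x'=\exp(-\zeta)x\in\mathbf M$ stabilizes $W^-$. Let $k$ be its block diagonal part. For $v_\pm\in W^\pm$ we have $\langle kv_+,kv_-\rangle=\langle x'v_+,x'v_-\rangle$, because $x'v_+-kv_+$ and $x'v_-=kv_-$ lie in the Lagrangian $W^-$; so $k$ is symplectic, and it commutes with $K'$. Finally $k^{-1}x'=1+y$, where $y$ kills $W^-$ and maps $W^+$ to $W^-$; as $1+y\in\mathbf M$, $y\in\mathfrak p_M^-$. The construction is forced, which gives uniqueness.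
\end{proof}

\subsection{Lowest weight modules}

Let $\tau'$ occur in $\omega^{\mathrm{alg}}$ and put $L=\mathrm{Hom}_{\widetilde K'}(\tau',\omega^{\mathrm{alg}})$, so that $\omega^{\mathrm{alg}}[\tau']=\tau'\otimes L$. It is an $(\mathfrak m,\widetilde K_M)$-module, graded by the Fock degree, with finite-dimensional pieces. Let $d_0$ be the lowest degree and $E$ the piece of degree $d_0$; it is $\widetilde K_M$-stable and killed by $\mathfrak p_M^-$. Let $\mathcal H_L=\mathrm{Hom}_{\widetilde K'}(\tau',\mathcal H)$. By Schur's lemma the norm $\|\varphi\|=\|\varphi(\xi)\|$ does not depend on the unit vector $\xi\in\tau'$ and $\mathcal H[\tau']=\tau'\otimes\mathcal H_L$ as Hilbert spaces. Thus $\mathcal H_L$ is a unitary representation of $\widetilde M$ in which $L$ is dense.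

\begin{lemma}\label{lem:L}
Let $K'$ be classical. Then $L$ is an irreducible $\mathfrak m$-module and $L=\bigoplus_{n\ge0}L_n$, where $L_n=(\mathfrak p_M^+)^nE$ is the piece of degree $d_0+2n$. It has finite $\widetilde K_M$-multiplicities and is the space of $\widetilde K_M$-finite vectors of $\mathcal H_L$.
\end{lemma}

\begin{proof}
Let $\varphi,\psi\in L$ with $\varphi\ne0$. Then $\varphi$ is injective, so by Jacobson's density theorem there is $a\in\mathcal W$ with $a\circ\varphi=\psi$ on $\tau'$. The average $a'=\int_{\widetilde K'}\tilde ka\tilde k^{-1}\,d\tilde k$ lies in $\mathcal W^{K'}$, and $a'\varphi(\xi)=\int\tilde k\,\psi(\tilde k^{-1}\xi)\,d\tilde k=\psi(\xi)$. By (FFT), $a'$ is in the image of $\mathcal U(\mathfrak m)$. So $L$ is irreducible. By the Poincar\'e--Birkhoff--Witt theorem $L=\mathcal U(\mathfrak p_M^+)\,\mathcal U(\mathfrak k_M)\,\mathcal U(\mathfrak p_M^-)E=S(\mathfrak p_M^+)E$, which gives the grading. The element $j\in\mathrm{Lie}(K_M)$ acts on the finite-dimensional spaces $L_n$ by distinct scalars, so multiplicities are finite, and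 Lemma~\ref{lem:elementary}(a) applies.
\end{proof}

\section{The symmetric pair $(\mathfrak m,\mathfrak g)$}\label{sec:sigma}

The module $L$ is simple to describe in terms of $M$, but our intertwiners are only equivariant for $G$. We need to know how $\mathfrak g$ sits in $\mathfrak m$. In Section~\ref{sec:example}, $\mathfrak g=\mathbb C(X^++X^-)$ is the fixed algebra of the involution that exchanges $X^+$ and $X^-$. This persists.

\medskip\noindent\textbf{Condition $(\Sigma)$.} There is an involutive automorphism $\Sigma$ of the complex Lie algebra $\mathfrak m$ that stabilizes $\mathfrak k_M$, interchanges $\mathfrak p_M^+$ and $\mathfrak p_M^-$, has fixed algebra $\mathfrak g$, and satisfies $\|\Sigma z\|=\|z\|$ for $z\in\mathfrak p_M^+$.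

\medskip
Since $\Sigma^2=1$, the norm condition also holds on $\mathfrak p_M^-$; so $(\Sigma)$ is not affected by interchanging $W^\pm$.

\begin{proposition}\label{prop:sigma}
Let $(G,G')$ be irreducible and $G$ either member. For a suitable admissible $\theta$, the group $K'$ is classical, and either $(\Sigma)$ holds or $G'$ is compact and $M=G$.
\end{proposition}

\begin{proof}
We go through the classification of irreducible dual pairs: real type I, complex type I, and type II. Let $D$ be $\mathbb R$, $\mathbb C$ or $\mathbb H$ with its standard involution, and let $\mathrm{tr}(a)=a$ for $D=\mathbb R$ and $\mathrm{tr}(a)=a+\bar a$ otherwise. Let $\mathrm U_m(D)$ be $\mathrm O(m)$, $\mathrm U(m)$ or $\mathrm{Sp}(m)$. Three remarks are used repeatedly.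
\begin{enumerate}
\item[(R1)] The real span of $\mathrm U_m(D)$ is $\mathrm M_m(D)$: it contains the permutation matrices, the diagonal matrices with entries of norm $1$, and their products. Hence the real endomorphisms of $\mathrm{Hom}_D(D^m,V)$ that commute with $\mathrm U_m(D)$ are the left multiplications by $\mathrm{End}_D(V)$, and those of $\mathrm{Hom}_D(V,D^m)$ are the right multiplications by $\mathrm{End}_D(V)$ (for $m\ge1$).
\item[(R2)] As real representations of $\mathrm U_m(D)$, $\mathrm{Hom}_D(D^m,D)\cong D^m$, and $D^m\otimes_{\mathbb R}\mathbb C$ is the standard representation ($D=\mathbb R$), the sum of the standard representation and its dual ($D=\mathbb C$), or twice the standard representation ($D=\mathbb H$).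
\item[(R3)] Let $s$ be a unitary operator on $W_{\mathbb C}$ with $s^2=1$ that is symplectic or anti-symplectic, commutes with $K'$ and anticommutes with $j$. Then $\Sigma=\mathrm{Ad}(s)|_{\mathfrak m}$ has all properties in $(\Sigma)$ except possibly the one on the fixed algebra, because $s$ interchanges $W^+$ and $W^-$.
\end{enumerate}

\medskip\noindent\textbf{Real type I.} Let $V_1$ be a right $D$-space with a Hermitian form $h_1$ and an orthogonal basis $e_a$, $h_1(e_a,e_a)=\varepsilon_a=\pm1$, with $p$ plus and $q$ minus signs. Let $V_2$ be a right $D$-space with a skew-Hermitian form $h_2$. Forms satisfy $h_2(x\alpha,y\beta)=\bar\alpha h_2(x,y)\beta$. Let $W=\mathrm{Hom}_D(V_1,V_2)$, define $f^*\in\mathrm{Hom}_D(V_2,V_1)$ by $h_2(fx,y)=h_1(x,f^*y)$, and put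
\[
\langle f,f'\rangle=\sum_a\varepsilon_a\,\mathrm{tr}\,h_2(fe_a,f'e_a)=\mathrm{tr}\,\mathrm{Tr}(f^*f'),
\]
where $\mathrm{Tr}$ is the matrix trace in the basis $e_a$. The pair is $\mathrm U(V_1),\mathrm U(V_2)$, acting by $f\mapsto g_2fg_1^{-1}$. There is $j_2\in\mathrm U(V_2)$ with $j_2^2=-1$ such that $h_2(j_2x,y)$ is a positive definite Hermitian form. For $D=\mathbb R$ this is \eqref{eq:j} for $V_2$. For $D=\mathbb C$ write $h_2(x,y)=\sum\bar x_a(i\epsilon_a)y_a$ with $\epsilon_a=\pm1$ and take $j_2=\mathrm{diag}(i\epsilon_a)$. For $D=\mathbb H$ write $h_2(x,y)=\sum\bar x_aiy_a$ and let $j_2$ be left multiplication by $i$. In the last two cases $h_2(j_2x,y)=\sum\bar x_ay_a$. Let $J_1=\mathrm{diag}(\varepsilon_a)\in\mathrm U(V_1)$, with eigenspaces $V_{1,\pm}$, and put $jf=j_2fJ_1$. Then $j\in\mathrm{Sp}(W)$, $j^2=-1$, and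
\begin{equation}\label{eq:HS}
\langle jf,f'\rangle=\sum_a\mathrm{tr}\,h_2(j_2fe_a,f'e_a)
\end{equation}
is positive definite. Moreover $\mathrm{Ad}(j)$ acts as $\mathrm{Ad}(J_1)$ on $\mathrm U(V_1)$ and as $\mathrm{Ad}(j_2)$ on $\mathrm U(V_2)$. So $\theta=\mathrm{Ad}(j)$ is admissible.

\medskip\noindent\emph{Case A: $G=\mathrm U(V_2)$, $G'=\mathrm U(V_1)$.} Here $K'=\mathrm U(V_{1,+})\times\mathrm U(V_{1,-})=\mathrm U_p(D)\times\mathrm U_q(D)$, and $W=W_1\oplus W_2$ is the orthogonal sum of $W_1=\mathrm{Hom}_D(V_{1,+},V_2)$ and $W_2=\mathrm{Hom}_D(V_{1,-},V_2)$. By (R2), $K'$ is classical. By (R1), the commutant of $K'$ on a nonzero $W_l$ is $\mathrm{End}_D(V_2)$. The element $(-1,1)\in K'$ shows that there are no nonzero $K'$-maps between $W_1$ and $W_2$. A $D$-linear map that preserves $\mathrm{tr}\,h_2$ preserves $h_2$, because the numbers $\mathrm{tr}\,h_2(x,y\beta)=\mathrm{tr}(h_2(x,y)\beta)$, $\beta\in D$, determine $h_2(x,y)$. If $p=0$ or $q=0$, then $G'=K'$ is compact and $M=\mathrm U(V_2)=G$. Let $p,q\ge1$. Then $M=G\times G$ with $G$ embedded diagonally,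 and $\mathfrak m=\mathfrak g\oplus\mathfrak g$. Let $V_2\otimes_{\mathbb R}\mathbb C=V_2^+\oplus V_2^-$ with $j_2=\pm i$, and $\mathfrak g=\mathfrak p^+\oplus\mathfrak k\oplus\mathfrak p^-$, where $\mathfrak p^\pm$ kills $V_2^\pm$ and maps $V_2^\mp$ to $V_2^\pm$. Since $j=j_2$ on $W_1$ and $j=-j_2$ on $W_2$,
\[
\mathfrak p_M^+=\mathfrak p^+\oplus\mathfrak p^-,\qquad\mathfrak k_M=\mathfrak k\oplus\mathfrak k,\qquad\mathfrak p_M^-=\mathfrak p^-\oplus\mathfrak p^+.
\]
Take $\Sigma(X,Y)=(Y,X)$; its fixed algebra is the diagonal $\mathfrak g$. By \eqref{eq:HS} the inner products on $W_{1,\mathbb C}$ and $W_{2,\mathbb C}$ are orthogonal sums of copies of one inner product on $V_2\otimes_{\mathbb R}\mathbb C$. So $\|(X,Y)\|=\max(\|X\|,\|Y\|)$ is $\Sigma$-invariant.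

\medskip\noindent\emph{Case B with $D=\mathbb C$: $G=\mathrm U(V_1)$, $G'=\mathrm U(V_2)$.} We exchange the roles of the two spaces. The form $ih_2$ on $V_2$ is Hermitian and $ih_1$ on $V_1$ is skew-Hermitian. Give $\mathrm{Hom}_{\mathbb C}(V_2,V_1)$ the symplectic form built from them. The adjoint of $f^*$ for these forms is $-f$, because
\[
ih_1(f^*x,y)=i\,\overline{h_1(y,f^*x)}=i\,\overline{h_2(fy,x)}=-ih_2(x,fy).
\]
So the symplectic product of $f^*$ and $f'^*$ is $-\mathrm{tr}\,\mathrm{Tr}(ff'^*)=-\mathrm{tr}\,\mathrm{Tr}(f'^*f)=-\langle f',f\rangle=\langle f,f'\rangle$. Thus $f\mapsto f^*$ is a symplectic isomorphism with $(g_2fg_1^{-1})^*=g_1f^*g_2^{-1}$, and we are in Case~A.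

\medskip\noindent\emph{Case B with $D=\mathbb R$ or $\mathbb H$: $G=\mathrm U(V_1)$, $G'=\mathrm U(V_2)$.} We first complexify. For $D=\mathbb R$ let $\mathcal V_l=V_l\otimes\mathbb C$ and let $B_l$ be the bilinear extension of $h_l$. For $D=\mathbb H=\mathbb C\oplus\mathsf q\mathbb C$, with $\mathsf q^2=-1$ and $\alpha\mathsf q=\mathsf q\bar\alpha$ for $\alpha\in\mathbb C$, let $\mathcal V_l$ be $V_l$ as a right $\mathbb C$-space and write $h_l=A_l+\mathsf qB_l$ with $\mathbb C$-valued components. Dropping the index, we compute for $\alpha,\beta\in\mathbb C$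
\[
h(x\alpha,y\beta)=\bar\alpha A\beta+\mathsf q\,\alpha B\beta,\qquad h(x\mathsf q,y)=B-\mathsf qA,\qquad h(x\mathsf q,y\mathsf q)=\bar A+\mathsf q\bar B,\qquad\overline{h(x,y)}=\bar A-\mathsf qB,
\]
with $A=A(x,y)$, $B=B(x,y)$. So $B_l$ is $\mathbb C$-bilinear; $A_l(x,y)=-B_l(x\mathsf q,y)$, so that $B_l$ is nondegenerate and determines $h_l$; $B_l(x\mathsf q,y\mathsf q)=\overline{B_l(x,y)}$; $B_1$ is alternating and $B_2$ is symmetric. Conjugation by $\mathsf q$ is therefore an antilinear involution of the isometry algebra of $B_1$ with fixed set $\mathrm{Lie}(G)$, and of $\mathrm{Hom}_{\mathbb C}(\mathcal V_1,\mathcal V_2)$ with fixed set $W$. Hence, for both $D$, $\mathfrak g$ is the isometry algebra of $B_1$ and $W_{\mathbb C}=\mathrm{Hom}_{\mathbb C}(\mathcal V_1,\mathcal V_2)$. Define $f^t$ by $B_2(fx,y)=B_1(x,f^ty)$, and $X^t$ for $X\in\mathrm{End}(\mathcal V_1)$ by $B_1(Xx,y)=B_1(x,X^ty)$. Then $f^t=f^*$ for $f\in W$, $(fX)^t=X^tf^t$ and $(X^t)^t=X$. Left multiplication by a quaternion $a$ has complex trace $a+\bar a$ on $\mathbb H$. So the form on $W_{\mathbb C}$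 is $\langle f,f'\rangle=\mathrm{Tr}_{\mathcal V_1}(f^tf')$.

The group $K'=Z_{G'}(j_2)$ is a unitary group $\mathrm U(m)$, and $\mathcal V_2=\mathcal V_2^+\oplus\mathcal V_2^-$ ($j_2=\pm i$) is the sum of its standard module and the dual; for $D=\mathbb H$, $K'$ consists of the complex unitary matrices, $\mathcal V_2^+=\mathbb C^m$ and $\mathcal V_2^-=\mathsf q\mathbb C^m$. So $K'$ is classical. The two modules are inequivalent since $j_2\in K'$ separates them, and they are isotropic and paired by $B_2$ since $j_2$ preserves $B_2$. The commutant of $K'$ on $W_{\mathbb C}=\mathrm{Hom}(\mathcal V_1,\mathcal V_2^+)\oplus\mathrm{Hom}(\mathcal V_1,\mathcal V_2^-)$ consists of the maps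
\[
(X,Y):f_++f_-\mapsto-f_+X-f_-Y,\qquad X,Y\in\mathrm{End}(\mathcal V_1).
\]
Both summands of $W_{\mathbb C}$ are isotropic, so $(X,Y)\in\mathfrak{sp}(W_{\mathbb C})$ if and only if $\mathrm{Tr}((X^t+Y)f_+^tf_-)=0$ for all $f_\pm$. The products $f_+^tf_-$ include all operators of rank one, so the condition is $Y=-X^t$, and $\mathfrak m=\{(X,-X^t)\}$. Take $\Sigma(X,Y)=(Y,X)$. It preserves $\mathfrak m$ because $(X^t)^t=X$, and its fixed algebra is $\{X=-X^t\}=\mathfrak g$. Let $\mathcal V_{1,\pm}$ be the eigenspaces of $J_1$ in $\mathcal V_1$; they are $B_1$-orthogonal. From $jf=j_2fJ_1$,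
\[
W^+=\mathrm{Hom}(\mathcal V_{1,+},\mathcal V_2^+)\oplus\mathrm{Hom}(\mathcal V_{1,-},\mathcal V_2^-),\qquad W^-=\mathrm{Hom}(\mathcal V_{1,-},\mathcal V_2^+)\oplus\mathrm{Hom}(\mathcal V_{1,+},\mathcal V_2^-).
\]
So $(X,-X^t)$ lies in $\mathfrak p_M^\pm$ when $X\in\mathrm{Hom}(\mathcal V_{1,\pm},\mathcal V_{1,\mp})$, and then $X^t\in\mathrm{Hom}(\mathcal V_{1,\mp},\mathcal V_{1,\pm})$; it lies in $\mathfrak k_M$ when $X$ preserves both $\mathcal V_{1,\pm}$. Hence $\Sigma$ interchanges $\mathfrak p_M^\pm$ and preserves $\mathfrak k_M$. For the norms, give $\mathcal V_2$ and $\mathcal V_1$ the Hermitian inner products defined by $h_2(j_2x,y)$ and $\sum\bar x_ay_a$ (sesquilinear extension for $D=\mathbb R$, $\mathbb C$-component for $D=\mathbb H$). For $f,f'\in W$ the Hilbert--Schmidt product equals \eqref{eq:HS}; for $D=\mathbb H$ use the orthonormal basis $e_a,e_a\mathsf q$, whose members contribute complex conjugate terms. So the norm on $W_{\mathbb C}$ is the Hilbert--Schmidt norm. Since $\mathcal V_2^+\perp\mathcal V_2^-$ and right multiplication by $X$ has norm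 $\|X\|$, the norm $\|(X,Y)\|=\max(\|X\|,\|Y\|)$ is $\Sigma$-invariant.

\medskip\noindent\textbf{Complex type I.} Let $W=V_1\otimes_{\mathbb C}V_2$, $B=B_1\otimes B_2$ with $B_1$ symmetric and $B_2$ alternating, and $\langle\cdot,\cdot\rangle=\mathrm{Re}\,B$. The pair is $\mathrm O(V_1),\mathrm{Sp}(V_2)$, and $G$ is either member. In coordinates $B_1(x,y)=x\cdot y$ and $B_2((x,x'),(y,y'))=x\cdot y'-x'\cdot y$. Put $c_1(x)=\bar x$ and $j_2(x,x')=(\bar x',-\bar x)$. These maps are antilinear, $c_1^2=1$, $j_2^2=-1$, they carry $B_1,B_2$ to their complex conjugates, and $B_1(c_1x,y)$ and $B_2(j_2x,y)$ are the standard positive Hermitian forms. So $j=c_1\otimes j_2$ satisfies \eqref{eq:j}, and $\mathrm{Ad}(j)$ acts as $\mathrm{Ad}(c_1)$ on $\mathrm O(V_1)$ and as $\mathrm{Ad}(j_2)$ on $\mathrm{Sp}(V_2)$. The fixed groups are $\mathrm O(m)$ acting on $V_1=\mathbb R^m\oplus i\mathbb R^m$ and the compact group $\mathrm{Sp}(m')$ acting on $V_2=\mathbb C^{2m'}=\mathbb H^{m'}$. By (R2), $K'$ is classical. Let $I$ be the complex structure of $W$ and $s=-iI$ on $W_{\mathbb C}$.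 Then $s^2=1$, $s$ commutes with $G$ and $G'$, and $sj=-js$. From $\langle Ix,Iy\rangle=-\langle x,y\rangle$ we get $\langle sx,sy\rangle=\langle x,y\rangle$ and $\langle jIx,I\bar y\rangle=-\langle Ijx,I\bar y\rangle=\langle jx,\bar y\rangle$, so $s$ is symplectic and unitary, and (R3) applies. The fixed algebra of $\mathrm{Ad}(s)|_{\mathfrak m}$ is the complexification of the algebra of complex-linear $X\in\mathfrak{sp}(W,\mathrm{Re}\,B)$ that commute with $K'$. Such $X$ preserve $B(x,y)=\mathrm{Re}\,B(x,y)-i\,\mathrm{Re}\,B(Ix,y)$. Since $K'$ acts irreducibly on its standard complex module, Schur's lemma shows that $X$ comes from an endomorphism of the other tensor factor, which must preserve the form on that factor. So $X\in\mathrm{Lie}(G)$, and the converse inclusion is immediate.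

\medskip\noindent\textbf{Type II.} Let $Y=\mathrm{Hom}_D(V_1,V_2)$ and $W=Y\oplus Y^*$ with the real dual $Y^*$. The members are $\mathrm{GL}_D(V_1)$ and $\mathrm{GL}_D(V_2)$, and $G$ is either. Choose $D$-valued inner products on $V_1,V_2$ and identify $Y^*$ with $Y$ by the Euclidean product $(f|f')=\mathrm{tr}\,\mathrm{Tr}(f^*f')$. Then $\langle(y,y'),(x,x')\rangle=(y|x')-(y'|x)$, an element $g\in\mathrm{GL}(Y)$ acts by $g\oplus(g^{\top})^{-1}$, and $j(y,y')=(y',-y)$ satisfies \eqref{eq:j}. The map $\mathrm{Ad}(j)$ is $g\mapsto(g^\top)^{-1}$, which is the inverse adjoint on both members. So $\theta$ is admissible and $K'=\mathrm U_m(D)$ is classical by (R2). Let $s=1$ on $Y$ and $-1$ on $Y^*$. It is anti-symplectic and unitary, commutes with $G,G'$ and anticommutes with $j$, so (R3) applies. The elements of $\mathfrak{sp}(W)$ that commute with $s$ form $\mathfrak{gl}(Y)$, so the fixed algebra is the complexification of $\mathfrak{gl}(Y)^{K'}$. By (R1) this is $\mathrm{End}_D(V_l)=\mathrm{Lie}(G)$ for $G=\mathrm{GL}_D(V_l)$.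
\end{proof}

\section{The Iwasawa decomposition over $\mathcal D$}\label{sec:iwasawa}

Assume $(\Sigma)$. Let $\mathfrak g_{\mathbb R}=\mathfrak k_{\mathbb R}+\mathfrak p_{\mathbb R}$ be the Cartan decomposition of $\mathrm{Lie}(G)$ and $\mathfrak g=\mathfrak k+\mathfrak p$ its complexification. Since $\theta=-1$ on $\mathfrak p_M^\pm$ and $\theta=1$ on $\mathfrak k_M$, we have $\mathfrak p=\mathfrak g\cap(\mathfrak p_M^++\mathfrak p_M^-)$, and
\[
\mathfrak p_M^+\to\mathfrak p,\qquad z\mapsto Z(z)=z+\Sigma z
\]
is a complex-linear isomorphism. The preimage $\mathfrak r$ of $\mathfrak p_{\mathbb R}$ is a real form of $\mathfrak p_M^+$; comparing components gives $\mathfrak r=\{z:\Sigma z=\bar z\}$.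

Let $\mathfrak a\subset\mathfrak p_{\mathbb R}$ be maximal abelian and $G=KAN$, with $\mathrm{Lie}(N)=\mathfrak n_{\mathbb R}$. Elements of $\mathfrak p_{\mathbb R}$ are self-adjoint. Choose an orthonormal basis $f_1,\dots,f_d$ of $W_{\mathbb C}$ of $\mathfrak a$-eigenvectors with weights $\mu_a$, ordered by decreasing eigenvalue of a regular dominant element of $\mathfrak a$. A positive root vector raises this eigenvalue, so $\mathfrak n$ is strictly upper triangular, and $A$ is positive diagonal.

The next proposition generalizes \eqref{eq:example-decomp}. Near $z=0$ such a decomposition would follow from the implicit function theorem, but that is not enough: if the generating function is only known to be holomorphic on $\rho\mathcal D$ with $\rho<1$, Cauchy's formula bounds its $n$-th term by $\rho^{-n}$, and continuity needs a polynomial bound. We need the whole ball, with control at the boundary.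

\begin{proposition}\label{prop:iwasawa}
There are holomorphic maps $\nu:\mathcal D\to\mathfrak n$, $H:\mathcal D\to\mathfrak a_{\mathbb C}$, $k:\mathcal D\to K_{M,\mathbb C}$, $y:\mathcal D\to\mathfrak p_M^-$ with $\nu(0)=H(0)=y(0)=0$, $k(0)=1$ and
\begin{equation}\label{eq:iwasawa}
\exp\nu(z)\exp H(z)=\exp(z)\,k(z)\exp y(z),
\end{equation}
and constants $c,b$ such that, with $r=\|z\|$,
\[
\|\nu(z)\|,\ \|k(z)^{\pm1}\|\le c(1-r)^{-b},\qquad\|H(z)\|\le c\Big(1+\log\frac1{1-r}\Big).
\]
\end{proposition}

The idea is as follows. For $p=\exp\nu\exp H\in NA$ the factors can be read off from the triangular factorization $pp^*=\exp\nu\,\exp(2H)\,(\exp\nu)^*$. On the other hand $pp^*=(pJp^{-1})J$ depends only on the two subspaces $pW^\pm$. Equation \eqref{eq:iwasawa} prescribes $pW^-=\exp(z)W^-$, and its image under $\Sigma$ prescribes $pW^+=\exp(\Sigma z)W^+$. So the continuation $R(z)$ of $pp^*$ is an explicit function of $z$, and what must be shown is that its triangular factorization never breaks down on $\mathcal D$.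

\begin{proof}
\emph{Step 1: an operator with positive real part.} Let $z\in\mathcal D$ and $Z=Z(z)$. The summand $z$ maps $W^-$ to $W^+$ and $\Sigma z$ maps $W^+$ to $W^-$, so $\|Z\|=\max(\|z\|,\|\Sigma z\|)=r<1$. This is where the norm condition in $(\Sigma)$ enters. The operator $1+Z$ is invertible and maps $W^-$ onto $\Gamma_-(z)=\exp(z)W^-$ and $W^+$ onto $\Gamma_+(z)=\exp(\Sigma z)W^+$. Thus $J_z=(1+Z)J(1+Z)^{-1}$ equals $\pm1$ on $\Gamma_\pm(z)$. Since $JZJ=-Z$,
\[
R(z):=J_zJ=(1+Z)(1-Z)^{-1}.
\]
This is holomorphic in $z$ and $\|R\|\le\frac{1+r}{1-r}\le\frac2{1-r}$. For $x=(1-Z)v$ we have $(Rx,x)=\|v\|^2-\|Zv\|^2+\big((Zv,v)-(v,Zv)\big)$, and the last bracket is purely imaginary. As $\|x\|\le(1+r)\|v\|$,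
\begin{equation}\label{eq:positive}
\mathrm{Re}(Rx,x)\ge(1-r^2)\|v\|^2\ge\frac{1-r}{1+r}\|x\|^2\ge\frac{1-r}2\|x\|^2 .
\end{equation}

\emph{Step 2: triangular factorization.} Let $R_a$ be the compression of $R$ to the span of $f_a,\dots,f_d$, $\Delta_a=\det R_a$ and $\Delta_{d+1}=1$. The estimate \eqref{eq:positive} passes to compressions. So $R_a$ is invertible, $\|R_a^{-1}\|\le\frac2{1-r}$, and its eigenvalues have positive real part and modulus in $[\frac{1-r}2,\frac2{1-r}]$. Put $\log\Delta_a=\mathrm{tr}\,\mathrm{Log}(R_a)$ with the principal logarithm. This function is holomorphic on $\mathcal D$, it is real when $R$ is positive definite Hermitian, and $|\log\Delta_a|\le d(\frac\pi2+\log\frac2{1-r})$.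

An upper triangular unipotent matrix $U$ makes $U^{-1}R$ lower triangular if and only if, for each $a$, the part $\rho_a$ of the $a$-th row of $U^{-1}$ to the right of the diagonal satisfies $R_{a,>a}+\rho_aR_{a+1}=0$, where $R_{a,>a}$ is the corresponding part of the $a$-th row of $R$. So there is exactly one such $U=U(z)$, given by $\rho_a=-R_{a,>a}R_{a+1}^{-1}$. The compression of $U^{-1}R$ to the span of $f_a,\dots,f_d$ is the product of the compressions, so it has determinant $\Delta_a$, and the diagonal entries of $U^{-1}R$ are $\Delta_a/\Delta_{a+1}$. The matrix $U^{-1}$ is holomorphic with entries bounded by $4(1-r)^{-2}$, and $U$ and $\nu:=\log U$ are polynomials in these entries. Put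
\[
t_a=\tfrac12(\log\Delta_a-\log\Delta_{a+1}),\qquad p(z)=U(z)\,\mathrm{diag}(e^{t_a(z)}).
\]
Then $|t_a|\le c(1+\log\frac1{1-r})$, and $\|\nu\|,\|p^{\pm1}\|\le c(1-r)^{-b}$ for suitable $c,b$.

\emph{Step 3: real points.} Let $p_0=\exp\nu_0\exp H_0\in NA$ be near $1$. Then $p_0W^-$ is a graph, and by Lemma~\ref{lem:HC} $p_0=\exp(z)\exp(\kappa)\exp(y)$ with small $z\in\mathfrak p_M^+$, $\kappa\in\mathfrak k_M$, $y\in\mathfrak p_M^-$; thus $p_0W^-=\Gamma_-(z)$. The automorphism $\Sigma$ induces an automorphism of a neighborhood of $1$ in $\mathbf M$ as a local group, and it fixes $p_0\in\exp\mathfrak g_{\mathbb R}$. Hence $p_0=\exp(\Sigma z)\exp(\Sigma\kappa)\exp(\Sigma y)$ with $\Sigma\kappa\in\mathfrak k_M$ and $\Sigma y\in\mathfrak p_M^+$, and $p_0W^+=\Gamma_+(z)$. On the other hand $p_0$ is real, so conjugating $p_0W^-=\exp(z)W^-$ gives $p_0W^+=\exp(\bar z)W^+$. Therefore $\Sigma z=\bar z$ and $z\in\mathfrak r$.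

The differential at $1$ of the smooth map $p_0\mapsto z$ sends $X\in\mathfrak a+\mathfrak n_{\mathbb R}$ to its component in $\mathfrak p_M^+$. If this vanishes, so does the complex conjugate component in $\mathfrak p_M^-$; then $X\in\mathfrak k_M\cap\mathfrak g_{\mathbb R}=\mathfrak k_{\mathbb R}$, and $X=0$. Moreover $\dim(\mathfrak a+\mathfrak n_{\mathbb R})=\dim\mathfrak p_{\mathbb R}=\dim_{\mathbb R}\mathfrak r$; here we use that the fixed algebra of $\Sigma$ is not larger than $\mathfrak g$. So the map is a local diffeomorphism and its image contains a neighborhood $O$ of $0$ in $\mathfrak r$. For $z\in O$ we have $J_z=p_0Jp_0^{-1}$ and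
\[
R(z)=p_0\,\theta(p_0)^{-1}=p_0p_0^*=\exp\nu_0\,\exp(2H_0)\,(\exp\nu_0)^* .
\]
The last factor is lower triangular unipotent. By the uniqueness in Step 2, $U=\exp\nu_0$ and $e^{2t_a}=e^{2\mu_a(H_0)}$. As $R$ is positive definite, $t_a$ is real, so $t_a=\mu_a(H_0)$ and $p(z)=p_0$.

\emph{Step 4: continuation.} A holomorphic function on the convex set $\mathcal D$ that vanishes on $O$ vanishes identically, because $O$ is a neighborhood of $0$ in a real form and so all derivatives at $0$ vanish. Applying this to linear equations, we obtain on all of $\mathcal D$: $\nu(z)\in\mathfrak n$; the vector $(t_a(z))_a$ lies in the image of the injective map $\mathfrak a_{\mathbb C}\to\mathbb C^d$, $X\mapsto(\mu_a(X))_a$, so that $t_a=\mu_a(H(z))$ with $H$ holomorphic and $\|H\|=\max|t_a|$; and $p(z)J=J_zp(z)$. Thus $p(z)=\exp\nu\exp H\in\mathbf M$ and $p(z)W^-=\Gamma_-(z)$. Lemma~\ref{lem:HC} gives \eqref{eq:iwasawa}. Here $k$ is the block diagonal part of $\exp(-z)p=k+ky$, $k^{-1}$ is the block diagonal part of $p^{-1}\exp(z)=k^{-1}-yk^{-1}$, and $y=k^{-1}\exp(-z)p-1$. Since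 $\|\exp(\pm z)\|\le2$, holomorphy and the bounds follow. At $z=0$ we have $R=1$, so all factors are trivial.
\end{proof}

\section{The generating function}\label{sec:generating}

Assume that $K'$ is classical and $(\Sigma)$ holds, and let $L$, $E$ be as in Lemma~\ref{lem:L}. Let $\rho_E$ be the holomorphic representation of $\widetilde K_{M,\mathbb C}$ on $E$. Let $\rho_F$ be a representation of $\mathfrak a_{\mathbb C}+\mathfrak n$ on a finite-dimensional normed space $F$ with $\mathfrak n^kF=0$ for large $k$, and let $\ell:L\to F$ be a linear map with $\ell(Xw)=\rho_F(X)\ell(w)$ for $X\in\mathfrak a_{\mathbb C}+\mathfrak n$. For $z\in\mathfrak p_M^+$ and $e\in E$ put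
\[
\Phi_n(z)e=\tfrac1{n!}\,\ell(z^ne),\qquad\Phi(z)e=\ell(\exp(z)e)=\sum_{n\ge0}\Phi_n(z)e .
\]
Here $z^n$ and $\exp(z)$ are taken in $\mathcal U(\mathfrak m)$. Each $\Phi_n$ is a homogeneous polynomial of degree $n$ with values in $\mathrm{Hom}(E,F)$. Since nothing is known about the size of $\ell$, at this point $\Phi$ is only a formal power series, and the identity \eqref{eq:iwasawa} has to be used formally.

\begin{proposition}\label{prop:generating}
The series $\Phi$ is the Taylor series of a holomorphic function on $\mathcal D$, and $\sup_{\mathcal D}\|\Phi_n\|\le c(1+n)^b$ for some $c,b$ and all $n$.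
\end{proposition}

\begin{proof}
Near $0$ put $\kappa=\log k(z)\in\mathfrak k_M$. The $\mathfrak m$-valued functions $z,\nu,H,\kappa,y$ are holomorphic near $0$ and vanish at $0$. Taking logarithms in \eqref{eq:iwasawa}, the Baker--Campbell--Hausdorff series of $(\nu,H)$ and of $(z,\kappa,y)$ agree near $0$, so their Taylor series agree. Exponentiating, $\exp\nu\exp H=\exp z\exp\kappa\exp y$ holds in the ring of formal power series on $\mathfrak p_M^+$ with coefficients in $\mathcal U(\mathfrak m)$. Apply this to the $E$-valued series $\exp(-\kappa)e$. We have $\exp\kappa\exp y\exp(-\kappa)=\exp(y')$ with $y'=\exp(\mathrm{ad}\,\kappa)y$ a $\mathfrak p_M^-$-valued series, and $\exp(y')e=e$. So $\exp(z)e=\exp\nu\exp H\exp(-\kappa)e$. Applying $\ell$ and using its equivariance,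
\begin{equation}\label{eq:Phi}
\Phi(z)=\exp\rho_F(\nu(z))\,\exp\rho_F(H(z))\circ\ell|_E\circ\rho_E(\tilde k(z))^{-1}
\end{equation}
as formal series, where $\tilde k:\mathcal D\to\widetilde K_{M,\mathbb C}$ is the lift of $k$ with $\tilde k(0)=1$; it exists because $\mathcal D$ is convex. The right side is holomorphic on $\mathcal D$, and we denote it by $\Phi$ as well.

We bound the three factors, with $r=\|z\|$. Since $\mathfrak n^kF=0$, the first is a polynomial in $\nu$. The second has norm at most $e^{c\|H\|}$. For the third write $\tilde k^{-1}=u\exp X$ with $u\in\widetilde K_M$ and $X\in i\,\mathrm{Lie}K_M$. Then $X$ is Hermitian on $W_{\mathbb C}$, so $\|X\|=\log\max(\|k\|,\|k^{-1}\|)$, and $\|\rho_E(\tilde k)^{-1}\|\le e^{c\|X\|}$. By Proposition~\ref{prop:iwasawa}, $\|\Phi(z)\|\le c(1-r)^{-b}$ with new constants. Cauchy's formula for $\zeta\mapsto\Phi(\zeta z)=\sum\zeta^n\Phi_n(z)$ on $|\zeta|=\rho<1$ gives $\sup_{\mathcal D}\|\Phi_n\|\le c\rho^{-n}(1-\rho)^{-b}$. For $\rho=1-\frac1{n+2}$ we have $\rho^{-n}=(1+\frac1{n+1})^n<3$ and $(1-\rho)^{-b}=(n+2)^b$.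
\end{proof}

\section{Comparison of norms}\label{sec:norms}

Let $K'$ be classical; condition $(\Sigma)$ is not used in this section. Let $L^\vee=\bigoplus_nL_n^*$ with the action $(X\eta)(w)=-\eta(Xw)$, $(u\eta)(w)=\eta(u^{-1}w)$. It is an irreducible $\mathfrak m$-module, because a submodule is graded (it is stable under $j$) and its annihilator is a submodule of $L$. It has finite $\widetilde K_M$-multiplicities and is dense in the dual Hilbert space $\mathcal H_L^\vee$, so by Lemma~\ref{lem:elementary}(a) it is the space of $\widetilde K_M$-finite vectors of the unitary representation $\mathcal H_L^\vee$. For $\eta\in L^\vee$ let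
\[
Q_\eta(z)e=\eta(\exp(z)e)\qquad(z\in\mathfrak p_M^+,\ e\in E).
\]
This is a polynomial map $\mathfrak p_M^+\to E^*$, homogeneous of degree $n$ if $\eta\in L_n^*$. The map $\eta\mapsto Q_\eta$ is injective, since by polarization $L_n$ is spanned by the vectors $z^ne$.

\begin{lemma}\label{lem:norms}
There are $c,m$ with $\|\eta\|_{\mathcal H_L^\vee}\le c(1+n)^m\sup_{\mathcal D}\|Q_\eta\|$ for all $n$ and all $\eta\in L_n^*$.
\end{lemma}

In Section~\ref{sec:example} the space $L_n$ was a line and both norms were explicit. In general we avoid any computation. We show that the supremum norm, like the Hilbert norm, comes from a Banach representation of $\widetilde M$ with finite vectors $L^\vee$. By (CW) the two representations have the same smooth vectors, so one norm is bounded by finitely many derivatives in the other, and on polynomials of degree $n$ each derivative costs a factor $O(1+n)$.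

\begin{proof}
\emph{Step 1: the action on $\overline{\mathcal D}$.} Let $g\in M$ and $\|z\|\le1$. The form $h$ is nonpositive on $\exp(z)W^-$, hence on $g\exp(z)W^-$. So this subspace meets $W^+$ trivially and, having dimension $\dim W^-$, is the graph of a map $\zeta$ with $\|\zeta v\|\le\|v\|$. If $\|z\|<1$, then $h$ is negative definite on it and $\|\zeta\|<1$. By Lemma~\ref{lem:HC},
\[
g\exp(z)=\exp(g\cdot z)\,\mathcal J(g,z)\exp(y),\qquad g\cdot z\in\overline{\mathcal D},\quad\mathcal J(g,z)\in K_{M,\mathbb C},\quad y\in\mathfrak p_M^-.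
\]
Write $g=\left(\begin{smallmatrix}\alpha&\beta\\ \gamma&\delta\end{smallmatrix}\right)$ on $W^+\oplus W^-$. Applying both sides to $v\in W^-$ gives
\begin{equation}\label{eq:blocks}
\mathcal J(g,z)|_{W^-}=\gamma z+\delta,\qquad g\cdot z=(\alpha z+\beta)(\gamma z+\delta)^{-1}.
\end{equation}
So both are continuous on $M\times\overline{\mathcal D}$ and holomorphic in $z\in\mathcal D$. Since $K_{M,\mathbb C}$ normalizes $\mathfrak p_M^-$, decomposing $g_1g_2\exp(z)$ in two steps and using uniqueness gives
\[
(g_1g_2)\cdot z=g_1\cdot(g_2\cdot z),\qquad\mathcal J(g_1g_2,z)=\mathcal J(g_1,g_2\cdot z)\,\mathcal J(g_2,z).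
\]
For $u\in K_M$, $u\exp(z)=\exp(\mathrm{Ad}(u)z)u$, so $u\cdot z=\mathrm{Ad}(u)z$ and $\mathcal J(u,z)=u$.

\emph{Step 2: lifting the cocycle.} Since $E$ is a representation of $\widetilde K_M$, we need $\mathcal J$ on the double cover. On the convex set $\mathfrak p_{M,\mathbb R}\times\overline{\mathcal D}$ the map $(X,z)\mapsto\mathcal J(\exp X,z)$ has a unique continuous lift $\mathcal J_0$ to $\widetilde K_{M,\mathbb C}$ with $\mathcal J_0(0,0)=1$, and $\mathcal J_0(0,z)=1$ by connectedness. Put $\widetilde{\mathcal J}(u\exp X,z)=u\,\mathcal J_0(X,z)$ for $u\in\widetilde K_M$. This is a continuous lift of $\mathcal J$ to $\widetilde M\times\overline{\mathcal D}$, holomorphic in $z\in\mathcal D$, with $\widetilde{\mathcal J}(u,z)=u$. The two sides of the cocycle identity for $\widetilde{\mathcal J}$ differ by a continuous function on $\widetilde M\times\widetilde M\times\overline{\mathcal D}$ with values in the kernel of $\widetilde K_{M,\mathbb C}\to K_{M,\mathbb C}$. Every component meets $\widetilde K_M\times\widetilde K_M\times\{0\}$, where the two sides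 agree. So $\widetilde{\mathcal J}$ is a cocycle.

\emph{Step 3: a Banach representation.} Let $\mathcal A$ be the Banach space, with the supremum norm, of continuous $E^*$-valued functions on $\overline{\mathcal D}$ that are holomorphic on $\mathcal D$. The formula
\[
(gf)(z)=f(g^{-1}\cdot z)\circ\rho_E(\widetilde{\mathcal J}(g^{-1},z))
\]
defines an action of $\widetilde M$ by the cocycle identity, and it is a continuous representation because $\overline{\mathcal D}$ is compact. If $f$ is a polynomial, then $g\mapsto gf$ is real analytic. Indeed, for $g$ in a small neighborhood $\mathcal O$ of $1$ in $\mathbf M$ and $\|z\|<2$, the formulas \eqref{eq:blocks} and Lemma~\ref{lem:HC} define $g^{-1}\cdot z\in\mathfrak p_M^+$ and $\mathcal J(g^{-1},z)$ holomorphically in $(g,z)$, with $\mathcal J$ uniformly close to $1$. Lifting $\mathcal J$ to a neighborhood of $1$ in $\widetilde K_{M,\mathbb C}$, we obtain a holomorphic map from $\mathcal O$ to $C(\overline{\mathcal D},E^*)$ that agrees with $g\mapsto gf$ near $1$ in $\widetilde M$. This gives analyticity at $1$, and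 $(g_0g)f=g_0(gf)$ gives it at $g_0$.

\emph{Step 4: the module $L^\vee$ inside $\mathcal A$.} For $X\in\mathfrak m$ put
\[
X_z=\exp(-\mathrm{ad}\,z)X=X-[z,X]+\tfrac12[z,[z,X]]=X_z^++X_z^0+X_z^-,
\]
with components in $\mathfrak p_M^+,\mathfrak k_M,\mathfrak p_M^-$. Then $X\exp(z)e=\exp(z)X_ze=\exp(z)(X_z^++X_z^0)e$. As $\mathfrak p_M^+$ is abelian, $\exp(z)X_z^+$ is the derivative of $\exp$ at $z$ in the direction $X_z^+$. Hence
\begin{equation}\label{eq:action}
Q_{X\eta}(z)e=-dQ_\eta(z)(X_z^+)\,e-Q_\eta(z)(X_z^0e).
\end{equation}
For $X\in\mathrm{Lie}(M)$, the identity $\exp(-tX)\exp(z)=\exp(z)\exp(-tX_z)$ in $\mathbf M$ gives $\exp(-tX)\cdot z=z-tX_z^++O(t^2)$ and $\mathcal J(\exp(-tX),z)=\exp(-tX_z^0+O(t^2))$. So the right side of \eqref{eq:action} is the derivative at $t=0$ of $(\exp(tX)Q_\eta)(z)e$. For $u\in\widetilde K_M$, $Q_{u\eta}(z)e=\eta(\exp(\mathrm{Ad}(u^{-1})z)u^{-1}e)=(uQ_\eta)(z)e$. Thus $\eta\mapsto Q_\eta$ is an isomorphism of $L^\vee$ onto an $(\mathfrak m,\widetilde K_M)$-module $\mathcal Q\subset\mathcal A$ of analytic vectors. By Lemma~\ref{lem:elementary}(b)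 the closure $\mathcal X$ of $\mathcal Q$ is $\widetilde M$-stable, and by Lemma~\ref{lem:elementary}(a) its space of $\widetilde K_M$-finite vectors is $\mathcal Q$.

\emph{Step 5: comparison.} Both $\mathcal X^\infty$ and $(\mathcal H_L^\vee)^\infty$ are CW representations of $\widetilde M$. By (CW), $Q_\eta\mapsto\eta$ extends to a continuous map $\mathcal X^\infty\to(\mathcal H_L^\vee)^\infty$. So there are $c,m$ with
\[
\|\eta\|_{\mathcal H_L^\vee}\le c\sum\sup_{\mathcal D}\|Q_{X_1\cdots X_l\eta}\|\qquad(\eta\in L^\vee),
\]
where the sum is over all products of $l\le m$ elements of a fixed basis of $\mathfrak m$ contained in $\mathfrak p_M^+\cup\mathfrak k_M\cup\mathfrak p_M^-$. A basis element $X$ maps $L_n^*$ to $L_{n-1}^*$, $L_n^*$ or $L_{n+1}^*$. By induction on $l$ it suffices to show $\sup_{\mathcal D}\|Q_{X\eta}\|\le c_X(1+n)\,\sigma$ for $\eta\in L_n^*$ and $\sigma=\sup_{\mathcal D}\|Q_\eta\|$. For $n=0$, $dQ_\eta=0$. For $n\ge1$, homogeneity gives $\|Q_\eta\|\le(1+\frac1n)^n\sigma\le3\sigma$ on $(1+\frac1n)\overline{\mathcal D}$. Cauchy's estimate for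 $\zeta\mapsto Q_\eta(z+\zeta v)$ on $|\zeta|\le\frac1n$ gives $\|dQ_\eta(z)v\|\le3n\sigma$ for $z\in\mathcal D$, $\|v\|\le1$. Since $X_z^+$ and $X_z^0$ are bounded on $\mathcal D$, the claim follows from \eqref{eq:action}.
\end{proof}

\section{Proof of Theorem~\ref{thm:isotypic}}\label{sec:isotypic}

By Section~\ref{subsec:reductions} we may use the involution $\theta$ of Proposition~\ref{prop:sigma}, and we may assume $\omega^{\mathrm{alg}}[\tau']\ne0$. Let $\mathrm{pr}_{\tau'}:\omega\to\omega[\tau']$ be the isotypic projection. It is continuous, commutes with $\widetilde G$, and maps $\omega^{\mathrm{alg}}=\bigoplus_{\tau'}\omega^{\mathrm{alg}}[\tau']$ onto $\omega^{\mathrm{alg}}[\tau']$. In particular $\omega^{\mathrm{alg}}[\tau']=\tau'\otimes L$ is dense in $\omega[\tau']$.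

\emph{The case $G'$ compact, $M=G$.} The closed subspace $\omega[\tau']$ is a smooth Fr\'echet representation of $\widetilde G$ of moderate growth. By Lemmas~\ref{lem:L} and~\ref{lem:elementary}(a) its space of $\widetilde K$-finite vectors is $\tau'\otimes L$, a finite sum of copies of an irreducible module. So $\omega[\tau']$ is a CW representation and (CW) gives the claim.

\emph{The case $(\Sigma)$.} By (Emb) and (CW) there is a continuous intertwiner $V\to I(F)$ with closed image that is injective on $V^{\mathrm{alg}}$. Its kernel is closed, invariant and has no nonzero $\widetilde K$-finite vector, so it is zero. By the open mapping theorem $V$ is a closed subrepresentation of $I(F)$. It therefore suffices to extend $T:\tau'\otimes L\to I(F)^{\mathrm{alg}}$ continuously to a map $\omega[\tau']\to I(F)$; by density the extension has values in $V$.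

Let $\ell(w)=(Tw)(1)\in F$. For $X\in\mathfrak a+\mathfrak n_{\mathbb R}$,
\[
\ell(Xw)=\tfrac d{dt}\big|_{t=0}(Tw)(\exp(-tX))=\tfrac d{dt}\big|_{t=0}\exp(tX)(Tw)(1)=X\ell(w),
\]
and this extends to $\mathfrak a_{\mathbb C}+\mathfrak n$ by linearity. Let $\xi$ run through an orthonormal basis of $\tau'$. Proposition~\ref{prop:generating} applies to $\ell_\xi=\ell(\xi\otimes\cdot):L\to F$; let $\Phi_{\xi,n}$ be the terms of its generating function. For $\lambda\in F^*$ the functional $\eta=\lambda\circ\ell_\xi|_{L_n}\in L_n^*$ has $Q_\eta=\lambda\circ\Phi_{\xi,n}$. Proposition~\ref{prop:generating} and Lemma~\ref{lem:norms} give $\|\ell_\xi|_{L_n}\|\le c(1+n)^b$ for some $c$ and some integer $b$. Write $w=\sum_{\xi,n}\xi\otimes w_{\xi,n}$ with $w_{\xi,n}\in L_n$; the terms are orthogonal, and $1+\mathsf N=1+d_0+2n\ge1+n$ on $\xi\otimes L_n$. By the Cauchy--Schwarz inequality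
\[
|\ell(w)|\le c\Big(\sum_{\xi,n}(1+n)^{-2}\Big)^{1/2}\Big(\sum_{\xi,n}(1+n)^{2b+2}\|w_{\xi,n}\|^2\Big)^{1/2}\le c'\|(1+\mathsf N)^{b+1}w\| .
\]
This bounds $Tw$ at one point. The right side is $\widetilde K$-invariant and $(Tw)(u)=\ell(u^{-1}w)$ for $u\in\widetilde K$, so it bounds $Tw$ on $\widetilde K$. For $X\in\mathcal U(\mathfrak k)$ we get
\[
\sup_{\widetilde K}|X(Tw)|=\sup_{\widetilde K}|T(Xw)|\le c'\|(1+\mathsf N)^{b+1}Xw\| .
\]
The right side is a continuous seminorm on $\omega$, and the left sides define the topology of $I(F)$. So $T$ extends continuously to $\omega[\tau']$. By density the extension commutes with $\mathfrak g$ and $\widetilde K$, and by Lemma~\ref{lem:elementary}(c) with $\widetilde G$. \qed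

\begin{remark}
The constants $c$ and $b$ depend on $\tau'$ and on $T|_{\omega^{\mathrm{alg}}[\tau']}$. No uniformity can be expected: multiplying the restrictions $T|_{\omega^{\mathrm{alg}}[\tau']}$ by arbitrary scalars $c_{\tau'}$ produces another $(\mathfrak g,\widetilde K)$-map on $\omega^{\mathrm{alg}}$.
\end{remark}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:refined}}\label{sec:final}

Let $(G,G')$ be irreducible. Theorem~\ref{thm:isotypic} holds for both members, so every statement proved below also holds with $G$ and $G'$ exchanged.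

\subsection{The sets $\Omega$ and $\Omega'$}

Let $0\ne T\in\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$. Some restriction $T|_{\omega^{\mathrm{alg}}[\tau']}$ is nonzero. By Theorem~\ref{thm:isotypic} it extends to a continuous $\widetilde G$-map $\omega[\tau']\to\pi$, and the composition with $\mathrm{pr}_{\tau'}$ is a nonzero element of $\mathrm{Hom}_{\widetilde G}(\omega,\pi)$. Hence $\Omega=\Omega^{\mathrm{alg}}$, and $\Omega'=\Omega'^{\mathrm{alg}}$ by symmetry.

\subsection{Proof of Theorem~\ref{thm:refined}(i)}

The projection $\mathrm{pr}_{\tau'}$ does not commute with $\widetilde G'$, and by the remark above the estimates for different $\tau'$ cannot simply be added. Instead we use Theorem~\ref{thm:isotypic} to show that the kernel of $T$ is relatively closed in $\omega^{\mathrm{alg}}$. Dividing by its closure produces a representation of finite length, to which (CW) applies.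

Restriction is injective because $\omega^{\mathrm{alg}}$ is dense. Let $T:\omega^{\mathrm{alg}}\to V^{\mathrm{alg}}\otimes V'^{\mathrm{alg}}$ be $(\mathfrak g\times\mathfrak g',\widetilde K\times\widetilde K')$-equivariant, and let $\mathcal Z$ be the closure of $\ker T$ in $\omega$.

\emph{$\mathcal Z$ is stable under $\widetilde G\times\widetilde G'$.} By Lemma~\ref{lem:elementary}(b) it suffices to show that $\phi(g)=\lambda(\omega(g)w)$ is real analytic on $\widetilde{\mathrm{Sp}}(W)$ for $w\in\omega^{\mathrm{alg}}$ and $\lambda$ in the continuous dual of $\omega$. Let $\Delta=\sum X_a^2$, where $X_a$ is an orthonormal basis of $\mathfrak{sp}(W)$ for the inner product $\mathrm{tr}(XY^*)$. Since $\Delta$ is $\mathrm{Ad}(C)$-invariant, it commutes with $j$ and preserves the finite-dimensional homogeneous pieces of $\omega^{\mathrm{alg}}$. So $P(\Delta)w=0$ for a monic polynomial $P$. Then $\phi$ is a smooth solution of $P(\Delta)\phi=0$, where $P(\Delta)$ is a left invariant elliptic operator with analytic coefficients, and $\phi$ is analytic by elliptic regularity.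

\emph{$\mathcal Z\cap\omega^{\mathrm{alg}}=\ker T$.} Let $w\in\mathcal Z\cap\omega^{\mathrm{alg}}$ and $w=\lim w_k$ with $w_k\in\ker T$. Fix $\tau'$. Since $\ker T$ is $\widetilde K'$-stable, $\mathrm{pr}_{\tau'}w_k\in\ker T$, and $\mathrm{pr}_{\tau'}w_k\to\mathrm{pr}_{\tau'}w$. On $\omega^{\mathrm{alg}}[\tau']$ the map $T$ has values in $V^{\mathrm{alg}}\otimes V'^{\mathrm{alg}}[\tau']$, and $V'^{\mathrm{alg}}[\tau']$ is finite-dimensional. In a basis of this space, $T$ is a finite collection of $(\mathfrak g,\widetilde K)$-maps to $V^{\mathrm{alg}}$, each continuous by Theorem~\ref{thm:isotypic}. Hence $T(\mathrm{pr}_{\tau'}w)=0$ for all $\tau'$, and $Tw=0$.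

Consequently the image of $\omega^{\mathrm{alg}}$ in $\omega/\mathcal Z$ is $\omega^{\mathrm{alg}}/\ker T$, which embeds in $V^{\mathrm{alg}}\otimes V'^{\mathrm{alg}}$ and so has finite length. It is dense, so by Lemma~\ref{lem:elementary}(a) it is the space of $\widetilde K\times\widetilde K'$-finite vectors of $\omega/\mathcal Z$. The quotient $\omega/\mathcal Z$ is smooth of moderate growth, hence a CW representation of $\widetilde G\times\widetilde G'$. By (CW) the embedding extends to a continuous intertwiner $\omega/\mathcal Z\to V\widehat\otimes V'$, and its composition with $\omega\to\omega/\mathcal Z$ extends $T$. \qed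

\subsection{End of the proof of Theorem~\ref{thm:main}}

Theorem~\ref{thm:refined}(i) for $V=\pi$, $V'=\pi'$ gives $\mathcal R=\mathcal R^{\mathrm{alg}}$. So the three equalities hold for irreducible pairs, and by Section~\ref{subsec:reductions} for all reductive dual pairs. \qed

\subsection{Proof of Theorem~\ref{thm:refined}(ii)}

Continuous intertwiners restrict to algebraic ones, so $\mathcal N^{\mathrm{alg}}\subset\mathcal N\cap\omega^{\mathrm{alg}}$. Conversely let $w\in\mathcal N\cap\omega^{\mathrm{alg}}$ and let $T$ be an algebraic intertwiner. By Theorem~\ref{thm:isotypic} each $T\circ\mathrm{pr}_{\tau'}$ extends to an element of $\mathrm{Hom}_{\widetilde G}(\omega,\pi)$, which kills $w$. So $T(\mathrm{pr}_{\tau'}w)=0$ for all $\tau'$ and $Tw=0$. Hence $\mathcal N\cap\omega^{\mathrm{alg}}=\mathcal N^{\mathrm{alg}}$. The subspace $\mathcal N$ is closed and $\widetilde G$-stable, and it is $\widetilde G'$-stable because $\mathrm{Hom}_{\widetilde G}(\omega,\pi)$ is stable under composition with $\omega(\tilde g')$. The image of $\omega^{\mathrm{alg}}$ in $\omega/\mathcal N$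 is the dense module $\omega^{\mathrm{alg}}/\mathcal N^{\mathrm{alg}}\cong\pi^{\mathrm{alg}}\otimes\Theta^{\mathrm{alg}}$ of finite length. By Lemma~\ref{lem:elementary}(a), $\omega/\mathcal N$ is a CW representation with this module of finite vectors, and so is $\pi\widehat\otimes\Theta$. By (CW) they are isomorphic. \qed

\subsection{Proof of Theorem~\ref{thm:refined}(iii)}

Every algebraic intertwiner factors through $\pi^{\mathrm{alg}}\otimes\Theta^{\mathrm{alg}}$. By Schur's lemma, for each $x\in\Theta^{\mathrm{alg}}$ it acts on $\pi^{\mathrm{alg}}\otimes x$ by a scalar $\lambda(x)$. So $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$ consists of the maps $1\otimes\lambda$ with $\lambda$ in the full algebraic dual of $\Theta^{\mathrm{alg}}$. By (ii), $\mathrm{Hom}_{\widetilde G}(\omega,\pi)=\mathrm{Hom}_{\widetilde G}(\pi\widehat\otimes\Theta,\pi)$. We claim that its elements correspond to the $\lambda$ that are continuous for the topology of $\Theta$. If $\lambda$ is continuous, it extends to $\Theta$ and $1\otimes\lambda$ extends to $\pi\widehat\otimes\Theta$.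 If $1\otimes\lambda$ is continuous, choose $v\in\pi^{\mathrm{alg}}$ and a continuous functional $\mu$ on $\pi$ with $\mu(v)=1$; then $\lambda(x)=\mu((1\otimes\lambda)(v\otimes x))$ is continuous.

If $\dim\Theta^{\mathrm{alg}}<\infty$, every $\lambda$ is continuous, and the restriction map, which is always injective, is bijective. If $\dim\Theta^{\mathrm{alg}}=\infty$, infinitely many $\widetilde K'$-types occur, since multiplicities are finite. Choose nonzero vectors $x_k$ in distinct types and scale them so that $x_k\to0$ in the metrizable space $\Theta$. They are linearly independent, so there is a linear functional $\lambda$ on $\Theta^{\mathrm{alg}}$ with $\lambda(x_k)=k$. It is not continuous, and the restriction map is not surjective. \qed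

\begin{thebibliography}{9}

\bibitem{SZ}
Binyong Sun and Chen-Bo Zhu, \emph{Local theta correspondence: the basic theory}, arXiv:2006.04023 (2020).

\bibitem{Wallach}
Wallach, \emph{Real Reductive Groups II}.

\end{thebibliography}
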